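# Subspaces of $L_1$ with an asymptotic $\ell_1$ basis: constants below $2$, and a counterexample with constant $22$

Scalars are real. $L_1$ always means $L_1$ of a probability space, $\|\cdot\|$ is its norm, $\mathbb E$ is the integral and $\mathbb P$ the measure. Square brackets denote closed linear span.

## 1. Asymptotic $\ell_1$ bases with constant below $2$

Let $(e_i)$ be a basis of a Banach space $X$ with basis constant $K$: the projections onto initial segments $[e_i]_{i\le N}$ have norm at most $K$, so the projections onto intervals of coordinates have norm at most $2K$. A *block basis* is a sequence of nonzero, finitely supported vectors whose supports are successive. A finite normalized sequence $(x_i)_{i=1}^n$ is *$C$-equivalent* to the unit vector basis of $\ell_1^n$ if $\alpha\sum|a_i|\le\|\sum a_ix_i\|\le\beta\sum|a_i|$ for all scalars, with $\beta/\alpha\le C$. The upper estimate with $\beta=1$ is the triangle inequality, and $\beta\ge1$ is forced by a single vector. So $C$-equivalence is the same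 as
$$\sum_{i=1}^n|a_i|\le C\,\Big\|\sum_{i=1}^na_ix_i\Big\| .\tag{1}$$

**Definition.** The basis $(e_i)$ is *asymptotic $\ell_1$* if there are $C<\infty$ and an increasing $\varphi:\mathbb N\to\mathbb N$ such that, for all $n$, every normalized block basis $(x_i)_{i=1}^n$ of $(e_i)_{i\ge\varphi(n)}$ is $C$-equivalent to the unit vector basis of $\ell_1^n$.

For non-normalized successive vectors $w_1,\dots,w_n$ supported beyond $\varphi(n)$ this says $\sum\|w_i\|\le C\|\sum w_i\|$. If some $w_i$ vanish, drop them and use (1) for the smaller number $n'$, since $\varphi(n')\le\varphi(n)$.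

**Example.** The unit vector basis of $\ell_1$ has $C=1$. For a less trivial example put $p_q=1$ for $q\le3$ and $1-1/p_q=\log2/\log q$ for $q\ge4$, so that $1\le p_q\le 2$ and $q^{1-1/p_q}\le2$. Consider $(\sum_q\ell_{p_q}^{d_q})_{\ell_1}$ with its natural basis and $d_q=q^q$. Let $x_1,\dots,x_n$ be normalized blocks living in the summands $q\ge n$, and let $x_i^q$ be the part of $x_i$ in summand $q$. For $q\ge n$, Hölder's inequality gives
$$\Big\|\sum_ia_ix_i\Big\|=\sum_{q}\Big(\sum_i|a_i|^{p_q}\|x_i^q\|^{p_q}\Big)^{1/p_q}\ge\sum_{q} n^{-(1-1/p_q)}\sum_i|a_i|\|x_i^q\|\ge\frac12\sum_i|a_i| .$$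
So the basis is asymptotic $\ell_1$ with $C=2$. It is not equivalent to the unit vector basis of $\ell_1$: for $q\ge 4$ the $d_q$ unit vectors of summand $q$ have a sum of norm $d_q^{1/p_q}=d_q/2^q$. Long sequences of blocks may fail the $\ell_1$ estimate; only $n$ blocks that start late enough must satisfy it.

The question is whether such a basis forces the whole space into $\ell_1$, once the space lies in $L_1$. It is known that if a subspace $X$ of $L_1[0,1]$ has an *unconditional* asymptotic $\ell_1$ basis, then $X$ embeds isomorphically into $\ell_1$. S. J. Dilworth, V. Ferenczi, Denka Kutzarova and E. Odell, in "On strongly asymptotic $\ell_p$ spaces and minimality", arXiv:math/0608550 (2006), ask whether unconditionality can be dropped. There is a case where this is possible.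

**Theorem 1.** *Let $X\subset L_1[0,1]$ have a basis $(e_i)$ which is asymptotic $\ell_1$ with constant $C<2$ (in the $L_1$-norm, no unconditionality assumed). Then there are a blocking $(G_q)$ of $(e_i)$ and a constant $D$ with $\sum_q\|P_{G_q}x\|\le D\|x\|$ for all $x\in X$. Hence $X\cong(\sum G_q)_{\ell_1}$, and $X$ embeds into $\ell_1$.*

Here a *blocking* groups the basis into successive finite intervals; $G_q$ is the span of the $q$-th interval and $P_{G_q}$ is the basis projection onto it.

The tool is the Kadec–Pełczyński subsequence splitting lemma. *Every bounded sequence $(x_i)$ in $L_1[0,1]$ has a subsequence, still written $(x_i)$, and disjoint measurable sets $B_i$ such that $g_i=x_i1_{B_i^c}$ is uniformly integrable, that is, $\sup_i\mathbb E|g_i|1_{|g_i|>\Lambda}\to0$ as $\Lambda\to\infty$.* For example let $x_k=N_k1_{[0,1/N_k]}-1$ with $N_k/N_{k+1}\to0$. Take $B_k=(1/N_{k+1},1/N_k]$. Off $B_k$, $x_k$ equals $-1$ except on $[0,1/N_{k+1}]$, where its mass is at most $N_k/N_{k+1}\to0$; so $(g_k)$ is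 uniformly integrable. The peaks satisfy $\|x_k1_{B_k}\|\to1$, while $\|x_k\|\to2$: half of the mass is in the peak.

*Proof of Theorem 1.* Put $\gamma=\frac2C-1\in(0,1]$.

**Step 1. Any normalized block sequence has at least the fraction $1/C$ of its mass in disjoint peaks.** Let $(x_i)$ be a normalized block sequence. Split it, after passing to a subsequence, as $x_i=v_i+g_i$ with $v_i=x_i1_{B_i}$, and pass to a further subsequence so that $\|v_i\|\to\beta$. We show $\beta\ge1/C$.

Let $\varepsilon>0$. Choose $\Lambda$ with $\sup_i\mathbb E|g_i|1_{|g_i|>\Lambda}\le\varepsilon$ and let $b_i=g_i1_{|g_i|\le\Lambda}$. These functions are bounded by $\Lambda$, so after passing to a subsequence $b_i\to b$ weakly in $L_2$, and $\|b_i-b\|_2\le2\Lambda$. Let $n$ be even. Choose $i_1$ as large as we like, with $x_{i_1}$ supported beyond $\varphi(n)$. Since $b_i-b\to0$ weakly, we can choose $i_2<\dots<i_n$ one after another with $|\langle b_{i_j}-b,\,b_{i_l}-b\rangle|\le\frac1n$ for $j\neq l$. As $n$ is even, $\sum_{j\le n}(-1)^jb=0$.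 With (1),
$$\frac1C\le\Big\|\frac1n\sum_{j}(-1)^jx_{i_j}\Big\|\le\Big\|\frac1n\sum_j(-1)^j(b_{i_j}-b)\Big\|_2+\varepsilon+\frac1n\sum_j\|v_{i_j}\| .$$
The square of the $L_2$-norm is at most $\frac1{n^2}(n\cdot4\Lambda^2+n^2\cdot\frac1n)=\frac{4\Lambda^2+1}n$. So $\frac1C\le\sqrt{(4\Lambda^2+1)/n}+\varepsilon+\max_j\|v_{i_j}\|$. Let $i_1\to\infty$, then $n\to\infty$, then $\varepsilon\to0$. This gives $\beta\ge1/C$.

**Step 2. Far blocks add a definite amount to the norm.** We claim: if $(x_i)$ is a normalized block sequence and $y_i\to y$ in $L_1$, then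
$$\limsup_i\|y_i+x_i\|\ge\|y\|+\gamma.\tag{2}$$
Pass to the subsequence of Step 1. The sets $B_i$ are disjoint, so $\mathbb P(B_i)\to0$ and $\|y1_{B_i}\|\to0$. On $B_i$ we have $x_i=v_i$, and off $B_i$ we have $x_i=g_i$. Hence
$$\|y+x_i\|\ge\big(\|v_i\|-\|y1_{B_i}\|\big)+\big(\|y+g_i\|-\|y1_{B_i}\|\big)\ge\|v_i\|+\|y\|-\|g_i\|-2\|y1_{B_i}\| .$$
Since $\|g_i\|=1-\|v_i\|$, the right side tends to $\|y\|+2\beta-1\ge\|y\|+\frac2C-1$. As $\|y_i-y\|\to0$, (2) follows.

**Step 3. A uniform version for $y$ in a finite-dimensional space.** We claim: for all $N$ and $\varepsilon\in(0,\gamma/2)$ there is $N'>N$ such that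
$$\|y+x\|\ge(1-\varepsilon)\|y\|+(\gamma-\varepsilon)\|x\|\tag{3}$$
for $y\in[e_i]_{i<N}$ and finitely supported $x\in[e_i]_{i\ge N'}$. The case $x=0$ is trivial, and by homogeneity we may assume $\|x\|=1$. If $\varepsilon\|y\|\ge1+\gamma$, then $\|y+x\|\ge\|y\|-1\ge(1-\varepsilon)\|y\|+\gamma$, and (3) holds. So if the claim fails, then for every $j$ there are $y_j$ in the compact set $\{y\in[e_i]_{i<N}:\|y\|\le(1+\gamma)/\varepsilon\}$ and a normalized, finitely supported $x_j$ beyond $j$ which violate (3). Pass to a subsequence along which $y_j\to y$, $(x_j)$ is a block sequence and $\|y_j+x_j\|$ converges. The limit is at most $(1-\varepsilon)\|y\|+\gamma-\varepsilon<\|y\|+\gamma$, contradicting (2).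

**Step 4. Blocks with gaps between them span an $\ell_1$-sum.** Choose $\varepsilon_k\in(0,\gamma/2)$ with $\prod_k(1-\varepsilon_k)\ge\frac12$, and $1=N_0<N_1<\cdots$ such that Step 3 holds with $N=N_k$, $N'=N_{k+1}$, $\varepsilon=\varepsilon_k$. Let $H_k=[e_i]_{N_k\le i<N_{k+1}}$ for $k\ge0$. Let $J_1<J_2<\cdots$ be finitely many nonempty intervals of integers $\ge 0$ with at least one integer strictly between consecutive ones, and let $z_j\in[H_k]_{k\in J_j}$. We claim
$$\Big\|\sum_jz_j\Big\|\ge\frac\gamma4\sum_j\|z_j\|.\tag{4}$$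
Put $k=\max J_{j-1}+1$. Then $z_1+\dots+z_{j-1}\in[e_i]_{i<N_k}$, and $\min J_j\ge k+1$, so $z_j\in[e_i]_{i\ge N_{k+1}}$. By (3), since $\gamma-\varepsilon_k\ge\gamma/2$,
$$\|z_1+\dots+z_j\|\ge(1-\varepsilon_k)\|z_1+\dots+z_{j-1}\|+\tfrac\gamma2\|z_j\| .$$
Different $j$ use different $k$. Iterating, each $\|z_j\|$ receives a coefficient at least $\frac\gamma2\prod_k(1-\varepsilon_k)\ge\frac\gamma4$ (for $z_1$ use $1\ge\gamma/2$).

**Step 5. Create the gaps by discarding small pieces.** Let $n_q=2^q$. Partition $\{0,1,2,\dots\}$ into successive finite intervals $K_0<K_1<\cdots$ with $|K_q|\ge n_q$, each long enough that $H_k\subset[e_i]_{i\ge\varphi(n_q)}$ for $k\in K_q$, $q\ge1$. Put $G_q=[H_k]_{k\in K_q}$. Let $x\in X$ be finitely supported and $q\ge1$. The sum of $P_{H_k}x$ over the first $n_q$ elements $k$ of $K_q$ is an interval projection of $x$, so its norm is at most $2K\|x\|$. By (1) the sum of the $n_q$ norms is at most $2KC\|x\|$. So some $k_q\in K_q$ has $\|P_{H_{k_q}}x\|\le2KC\|x\|/n_q$.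

Put $k_0=-1$ and $z_j=\sum_{k_j<k<k_{j+1}}P_{H_k}x$ for $j\ge0$. Omitting those $z_j$ that vanish, (4) applies, because $k_{j+1}$ separates $z_j$ from $z_{j+1}$. Since $\sum_{q\ge1}2^{-q}=1$,
$$\sum_j\|z_j\|\le\frac4\gamma\Big\|x-\sum_{q\ge1}P_{H_{k_q}}x\Big\|\le\frac4\gamma(1+2KC)\|x\| .$$
For $q\ge1$ the interval $K_q$ lies strictly between $k_{q-1}$ and $k_{q+1}$. Hence $P_{G_q}x=P_{G_q}z_{q-1}+P_{G_q}z_q+P_{H_{k_q}}x$ and $\|P_{G_q}x\|\le2K(\|z_{q-1}\|+\|z_q\|)+\|P_{H_{k_q}}x\|$. Also $\|P_{G_0}x\|\le K\|x\|$. Summing,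
$$\sum_q\|P_{G_q}x\|\le D\|x\|,\qquad D=K+\frac{16K}\gamma(1+2KC)+2KC .$$
For each $Q$ the sum over $q\le Q$ is continuous in $x$, so by density the estimate holds on $X$. Together with $\|x\|\le\sum_q\|P_{G_q}x\|$ it shows that $x\mapsto(P_{G_q}x)_q$ is an isomorphism of $X$ into $(\sum G_q)_{\ell_1}$. It is onto, because every absolutely summable sequence $(w_q)$ with $w_q\in G_q$ has a sum $x\in X$ with $P_{G_q}x=w_q$.

**Step 6. From the $\ell_1$-sum to $\ell_1$.** Let $w_1,\dots,w_r$ be a basis of $G_q$, with $\|\sum a_iw_i\|\ge c\sum|a_i|$ for some $c>0$. Choose simple functions $w_i'$ with $\|w_i-w_i'\|\le c/3$. Then $\frac23\|\sum a_iw_i\|\le\|\sum a_iw_i'\|\le\frac43\|\sum a_iw_i\|$. The $w_i'$ are constant on the cells of a common finite partition, and the functions constant on the cells form an isometric copy of some $\ell_1^{N(q)}$. So each $G_q$ is $2$-isomorphic to a subspace of $\ell_1^{N(q)}$, and $X$ embeds into $(\sum_q\ell_1^{N(q)})_{\ell_1}=\ell_1$. $\square$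

## 2. Peaks that cancel: the pair $1$ and $p-1$

What changes when $C\ge2$? Only Step 2 uses $C<2$. A far block $x$ has at least the fraction $1/C$ of its mass in a peak, which the old vector $y$ cannot touch. The remaining mass, up to $1-1/C$, may cancel $y$. The net gain is $2\beta-1$, and for $C\ge2$ the bound $\beta\ge1/C$ no longer makes it positive.

In $L_1$ this loss is real. Let $p=N1_{[0,1/N]}$. Then $\|p-1\|=2(1-\frac1N)$, with half of the mass in the peak. For $y=1$ and $x=p-1$,
$$\|y+x\|=\|p\|=1=\|y\| .$$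
Adding a vector of norm almost $2$ costs nothing, so no inequality $\|y+x\|\ge(1-\varepsilon)\|y\|+\delta\|x\|$ with fixed $\delta>0$ holds for all small $\varepsilon$. The rest of these notes turns this cancellation into a counterexample.

**Theorem 2.** *There is a closed subspace $X\subset L_1[0,1]$ with a monotone asymptotic $\ell_1$ basis (with $C=22$) which is not isomorphic to a subspace of $(\sum_nF_n)_{\ell_1}$ for any sequence of finite-dimensional spaces $F_n$. In particular $X$ does not embed into $\ell_1$.*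

So the answer to the question is no: unconditionality cannot be dropped. The two theorems do not determine the best threshold for $C$; they show only that it lies in $[2,22]$.

## 3. Products of peaks, and why they must be spread

Which vectors obstruct an embedding $T$ into an $\ell_1$-sum? If $\|x_k\|\ge1$ and the images $Tx_k$ have almost disjoint supports, then $\|\sum b_kTx_k\|\ge c\sum b_k$ for $b_k\ge0$. So we want vectors $v=v_0+\sum b_kx_k$ with $\|v\|=\|v_0\|=1$ and $\sum b_k$ arbitrarily large.

The first thing to try is to iterate the cancellation of Section 2. Let $p_1,p_2,\dots\ge0$ be independent with mean $1$ and $\|p_k-1\|\ge1$. Put $v_0=1$, $v_k=p_1\cdots p_k$ and $x_k=(p_k-1)v_{k-1}$. Then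
$$v_M=v_0+x_1+\dots+x_M,\qquad\|v_M\|=1,\qquad\|x_k\|\ge1 .$$
The coefficient sum is $M$, as wanted. But $\|x_{N+1}+\dots+x_{N+n}\|=\|v_{N+n}-v_N\|\le2$, while the sum of the norms is at least $n$. So (1) fails for $n>2C$, however large $N$ is. The $n$ intervals $\{N+1\},\dots,\{N+n\}$ each catch one full step of the same chain.

The cure is to multiply the new peak not by one earlier product but by an average $u$ of many earlier products that live far apart in the basis order. Then $v=pu$ still has norm $1$ and a large coefficient sum. But $n$ intervals can catch several steps only for few of the averaged products. The number of terms in the average has to be large compared with where the construction starts.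

A second demand comes from the images $Tx_k$: we need the next $x$ to have a small image in the first $q$ summands, for an unknown $T$. Offer many candidates $x_i=(p_i-1)u$, $i\le m$. By pigeonhole a large share of them have almost the same image in those summands. If the average of any large share of the $x_i$ is small in norm, then that common image is small. So we need many independent weights $p_1,\dots,p_m$ such that large averages of the $p_i-1$ are small, while few disjoint blocks of them behave like $\ell_1$.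

**Two-valued weights do not do this.** Let $p_i=N$ with probability $1/N$ and $p_i=0$ otherwise, $N\ge2$ an integer, and suppose $\|\frac1m\sum_{i\le m}p_i-1\|\le\eta$. The event that all $p_i$ vanish contributes $(1-\frac1N)^m$ to this norm, so $\eta\ge(1-\frac1N)^m\ge e^{-m/(N-1)}$ and $m\ge(N-1)\ln\frac1\eta\ge\frac N2\ln\frac1\eta$. If $\eta\le e^{-74}$, then $m\ge37N$. With $n=37$ take disjoint $A_1,\dots,A_n$ of size $N$, and let $f_j=\frac1N\sum_{i\in A_j}(p_i-1)$, $f=\sum f_j$. Then $\|f\|\le(\mathbb Ef^2)^{1/2}\le\sqrt n$. On the other hand, $f_j=-1$ when all $p_i$ with $i\in A_j$ vanish, so $\|f_j\|=2\mathbb Ef_j^-\ge2(1-\frac1N)^N\ge\frac12$. Hence $\sum\|f_j\|\ge\frac n2\ge\frac{\sqrt n}2\|f\|>3\|f\|$. The ratio grows with $n$: at the scale of $N$ summands the peaks add up to something like a centered Poisson variable, which is neither peaked nor flat. The next section uses weights with no preferred scale.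

## 4. Weights spread evenly over dyadic scales

**Lemma 3.** *For every $\eta\in(0,1)$ there are $m\in\mathbb N$ and i.i.d. random variables $p_1,\dots,p_m\ge0$ with finitely many values, $\mathbb Ep_i=1$, $1\le\|p_i-1\|\le2$, such that*

* *(a) if $A\subset\{1,\dots,m\}$ and $|A|\ge\eta m$, then $\big\|\frac1{|A|}\sum_{i\in A}p_i-1\big\|\le\eta$;*
* *(b) for every $f=\sum_ia_i(p_i-1)$ there are $D\in\sigma(p_i:a_i\ne0)$ with $\mathbb P(D)\le\eta$ and $c\in\mathbb R$ with $\mathbb E|f-c|1_{D^c}\le\eta\|f\|$.*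

Part (b) says that every combination is a constant plus a peak on a small set.

*Proof.* Let $d\ge8/\eta^2$ be an integer (so $d\ge8$), and put $L=d^2$, $s=d^2-d$, $m=2^s$. Let
$$\mathbb P(p=2^l)=\frac{2^{-l}}L\quad(l=1,\dots,L),\qquad p=0\ \text{otherwise.}$$
Each scale contributes $1/L$ to the mean, so $\mathbb Ep=1$. The nonzero values are at least $2$, so $\|p-1\|=2\mathbb E(1-p)^+=2\mathbb P(p=0)\in[2-\frac2L,2]$.

**Step 1. Large averages, part (a).** We cut off the top $d$ scales and use the variance for the rest. Put $p_i'=p_i1_{p_i\le2^s}$ and $p_i''=p_i-p_i'$. Then $\mathbb Ep_i''=\frac{L-s}L=\frac1d$ and $\mathbb E p_i'^2=\sum_{l\le s}2^l/L\le2m/d^2$. Hence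
$$\Big\|\frac1{|A|}\sum_{i\in A}p_i-1\Big\|\le\frac2d+\sqrt{\frac{2m}{d^2|A|}}\le\frac2d+\frac{\sqrt2}{d\sqrt\eta}\le\frac\eta4+\frac{\sqrt2\,\eta}8\le\eta .$$

**Step 2. A crude lower bound for $\|f\|$.** Let $S=\sum|a_i|$. We claim $\|f\|\ge\frac S{4d}$. The top $d$ scales are so rare that two peaks from them hardly ever meet, yet they carry the mean $1/d$. Let $G_i=\{p_i>2^s\}$. Then $\mathbb P(G_i)\le2^{-s}/L$, so $\sum_i\mathbb P(G_i)\le\frac1{d^2}$. The sets $B_i=G_i\cap\bigcap_{j\ne i}G_j^c$ are disjoint. Conditionally on $\bigcap_{j\ne i}G_j^c$ the variables stay independent, and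
$$\mathbb E[p_j\mid G_j^c]=\frac{s/L}{1-\mathbb P(G_j)}=\frac{1-1/d}{1-\mathbb P(G_j)}\in[0,1],$$
because $\mathbb P(G_j)\le\frac1d$. Let $r_i=\sum_{j\ne i}a_j(\mathbb E[p_j\mid G_j^c]-1)$, so $|r_i|\le S$. Integrating out the $p_j$, $j\ne i$, with Jensen's inequality,
$$\mathbb E|f|1_{B_i}\ge\mathbb E|a_i(p_i-1)+r_i|1_{B_i}\ge|a_i|\,\mathbb E[(p_i-1)1_{G_i}]\Big(1-\frac1{d^2}\Big)-\mathbb P(G_i)S .$$
Here we used independence and $\mathbb P(\bigcap_{j\ne i}G_j^c)\ge1-d^{-2}$. On $G_i$ we have $p_i\ge2$, so $p_i-1\ge\frac12p_i$ and $\mathbb E(p_i-1)1_{G_i}\ge\frac12\mathbb Ep_i1_{G_i}=\frac1{2d}$. Summing over $i$,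
$$\|f\|\ge\Big(\frac{1-d^{-2}}{2d}-\frac1{d^2}\Big)S\ge\frac S{4d},$$
the last inequality being $\frac1{2d^2}+\frac1d\le\frac14$, which holds for $d\ge8$.

**Step 3. Cutting at height $1$, part (b).** If $f=0$, then all $a_i=0$ by Step 2, and $D=\emptyset$, $c=0$ work. Otherwise we may scale to $\|f\|=1$; then $S\le4d$. Let $D=\{\exists i:|a_i|p_i>1\}$ and $g=\sum a_ip_i1_{|a_i|p_i\le1}$. We estimate, for $a\ne0$, the chance that $|a|p$ exceeds $1$ and the second moment of what stays below. Let $l(a)=\max\{l\in\mathbb Z:2^l|a|\le1\}$, so $2^{-l(a)}<2|a|$. If $l(a)\ge0$, then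
$$\mathbb P(|a|p>1)\le\sum_{l>l(a)}\frac{2^{-l}}L=\frac{2^{-l(a)}}L\le\frac{2|a|}L .$$
If $l(a)<0$, then $|a|>1$ and $\mathbb P(|a|p>1)\le\mathbb P(p\neq0)\le\frac1L\le\frac{2|a|}L$. In both cases $a^2\mathbb Ep^21_{|a|p\le1}\le a^2\,2^{l(a)+1}/L\le2|a|/L$, since $2^{l(a)}|a|\le1$. Therefore
$$\mathbb P(D)\le\frac{2S}L\le\frac8d\le\eta,\qquad\mathrm{Var}(g)\le\frac{2S}L\le\frac8d .$$
On $D^c$ we have $f=g-\sum a_i$. With $c=\mathbb Eg-\sum a_i$ we get $\mathbb E|f-c|1_{D^c}\le\mathbb E|g-\mathbb Eg|\le\sqrt{8/d}\le\eta$. $\square$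

The next lemma is the promised $\ell_1$ behavior of few disjoint blocks.

**Lemma 4.** *Let $(p_i)$ be as in Lemma 3 with $\eta\le\frac1{128}$, let $n\eta\le\frac1{32}$, let $A_1,\dots,A_n$ be disjoint subsets of $\{1,\dots,m\}$, $f=\sum a_i(p_i-1)$ and $f_j=\sum_{i\in A_j}a_i(p_i-1)$. Then $\sum_j\|f_j\|\le3\|f\|$.*

*Proof.* The conditional expectation $\mathbb E[f\mid p_i,\,i\in\bigcup A_j]$ equals $\sum f_j$ and does not increase the norm. So we may assume $f=\sum f_j$.

**Step 1. Almost half of each $f_j$ is in its peak.** Let $D_j,c_j$ be given by (b) for $f_j$. Two uses of $\mathbb E|f_j-c_j|1_{D_j^c}\le\eta\|f_j\|$, and $\mathbb Ef_j=0$, give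
$$\mathbb E|f_j|1_{D_j^c}\le|c_j|\,\mathbb P(D_j^c)+\eta\|f_j\|\le|\mathbb Ef_j1_{D_j^c}|+2\eta\|f_j\|=|\mathbb Ef_j1_{D_j}|+2\eta\|f_j\| .$$
Adding $\mathbb E|f_j|1_{D_j}$ to both sides yields $\mathbb E|f_j|1_{D_j}\ge(\frac12-\eta)\|f_j\|$.

**Step 2. The peaks hardly meet.** Put $D_j'=D_j\setminus\bigcup_{l\ne j}D_l$; these sets are disjoint. Put $S=\sum\|f_j\|$. The pairs $(f_j,D_j)$ are independent for different $j$, so $\mathbb E|f_j|1_{D_j'}\ge(1-n\eta)\mathbb E|f_j|1_{D_j}$. For $l\ne j$ we have $\mathbb E|f_l|1_{D_j'}\le\mathbb P(D_j)\|f_l\|\le\eta\|f_l\|$. Hence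
$$\|f\|\ge\sum_j\Big(\mathbb E|f_j|1_{D_j'}-\sum_{l\ne j}\mathbb E|f_l|1_{D_j'}\Big)\ge\Big[(1-n\eta)\big(\tfrac12-\eta\big)-n\eta\Big]S .$$
The bracket is at least $\frac{31}{32}\cdot\frac{63}{128}-\frac1{32}=\frac{1825}{4096}\ge\frac13$. $\square$

## 5. The space $X$: a tree of averaged products

For $t\ge1$ put $\eta_t=2^{-t-6}$, and let $p_1^t,\dots,p_{m_t}^t$ be given by Lemma 3 for $\eta_t$, on a finite probability space $\Omega_t$. Let $\Omega=\prod_{t\ge1}\Omega_t$, and let $\mathcal F_t$ be generated by the first $t$ coordinates. Splitting $[0,1)$ into intervals with the lengths of the atoms of $\Omega_1$, splitting each of these according to $\Omega_2$, and so on, defines a measure-preserving map $[0,1)\to\Omega$. Composition with it embeds $L_1(\Omega)$ isometrically into $L_1[0,1]$. So we work in $L_1(\Omega)$.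

The *nodes* are a root $0$ and all pairs $\nu=(t,i)$, $1\le i\le m_t$; we call $t(\nu)=t$ the *group* of $\nu$. Put $v_0=1$. By recursion on $t$ we choose a finite set $A_t$, equal to $\{0\}$ or to a set of nodes in groups $<t$, and define
$$u_t=\frac1{|A_t|}\sum_{\nu\in A_t}v_\nu,\qquad v_{(t,i)}=p_i^t\,u_t,\qquad x_{(t,i)}=(p_i^t-1)u_t=v_{(t,i)}-u_t .$$
Each non-root node $\nu$ gets a *type* $\tau(\nu)\in\{0,1,\dots\}$, a *cluster* $\mathrm{cl}(\nu)$, which is a finite set of nodes, and a *start* $s(\nu)=\min\{t(\mu):\mu\in\mathrm{cl}(\nu)\}$.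

* If $A_t=\{0\}$, then $\nu=(t,i)$ has type $0$, $\mathrm{cl}(\nu)=\{\nu\}$ and $s(\nu)=t$.
* A set $\{\nu_1,\dots,\nu_r\}$ of nodes is *allowed of rank $m\ge1$* if all $\nu_l$ have type $m-1$, $t(\nu_l)<s(\nu_{l+1})$ for $l<r$, $m\le s(\nu_1)$ and $r=2s(\nu_1)^2$. If $A_t$ is this set, then $\nu=(t,i)$ has type $m$, $\mathrm{cl}(\nu)=\{\nu\}\cup\bigcup_l\mathrm{cl}(\nu_l)$ and $s(\nu)=s(\nu_1)$.

By induction, all groups occurring in $\mathrm{cl}(\nu)$ lie in $[s(\nu),t(\nu)]$. So in an allowed set the clusters $\mathrm{cl}(\nu_1),\mathrm{cl}(\nu_2),\dots$ occupy successive, disjoint ranges of groups.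

**Example.** Let $\nu_1,\nu_2$ be type-$0$ nodes with $t(\nu_1)=1<t(\nu_2)$. Then $s(\nu_1)=1$ and $r=2$, so $\{\nu_1,\nu_2\}$ is allowed of rank $1$. If $A_t=\{\nu_1,\nu_2\}$ and $\nu=(t,i)$, then
$$v_\nu=x_\nu+\tfrac12(v_{\nu_1}+v_{\nu_2})=v_0+\tfrac12x_{\nu_1}+\tfrac12x_{\nu_2}+x_\nu .$$
The norm is $1$ and the coefficient sum, apart from $v_0$, is $2=\tau(\nu)+1$.

**Every allowed set is used infinitely often.** Fix a sequence $(B_t)$ listing $\{0\}$ and every finite nonempty set of non-root nodes, each infinitely often; there are only countably many. Put $A_t=B_t$ if $B_t$ is an allowed set of nodes in groups $<t$, and $A_t=\{0\}$ otherwise. Whether a set is allowed depends only on the groups of its members and earlier ones, so this is a legitimate recursion. Both $\{0\}$ and every allowed set equal $A_t$ for infinitely many $t$.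

**First properties.** By construction $u_t$ is $\mathcal F_{t-1}$-measurable and $v_\nu,u_t\ge0$. Since $u_t$ is independent of $p^t_i$ and $\mathbb Ep_i^t=1$, induction gives
$$\|v_\nu\|=\|u_t\|=1,\qquad1\le\|x_\nu\|\le2 .$$
More generally $\|u_tg\|=\|g\|$ for $g\in L_1(\Omega_t)$.

Let $X$ be the closed span of $v_0$ and all $x_\nu$, ordered as $v_0$, then $x_{(t,i)}$ lexicographically. After $v_0$ these vectors form a martingale difference sequence: $u_t$ depends on earlier groups, and $p_i^t-1$ has mean $0$ and is independent of everything earlier. So a conditional expectation maps each finite sum to its initial segment, and after normalization the vectors form a monotone basis $(e_j)$ of $X$. For an interval $I$ of non-root nodes in this order, $P_I$ is the basis projection onto $\mathrm{span}\{x_\mu:\mu\in I\}$. Let $X_T=\mathrm{span}\{v_0,x_{(t,i)}:t\le T\}$. By induction $v_\nu\in X_{t(\nu)}$ and $u_t\in X_{t-1}$.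

## 6. A random path and how often it meets intervals

For a node $\nu$ let $\xi_0=\nu,\xi_1,\xi_2,\dots$ be the Markov path that jumps from $(t,i)$ to a uniformly chosen element of $A_t$ and stops at the root. We write $\mathbf P_\nu,\mathbf E_\nu$ for its law. Groups strictly decrease along the path, and the path stays in $\mathrm{cl}(\nu)\cup\{0\}$. From a type-$m$ node it visits exactly $m+1$ non-root nodes, of types $m,m-1,\dots,0$. Let $G(\nu,\mu)=\mathbf P_\nu(\text{the path visits }\mu)$. Since $v_\nu=x_\nu+u_{t(\nu)}$ and $u_{t(\nu)}$ is the average of $v$ over the possible next positions, induction gives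
$$v_\nu=v_0+\sum_{\mu\ne0}G(\nu,\mu)x_\mu,\qquad\sum_{\mu\ne0}G(\nu,\mu)=\tau(\nu)+1 .\tag{5}$$
The second identity counts the expected number of non-root visits.

The first lemma says that an interval projection of $v_\nu$ costs only the probability of meeting the interval, no matter how many steps are made inside.

**Lemma 5.** *For an interval $I$ of non-root nodes, $\|P_Iv_\nu\|\le2\,\mathbf P_\nu(\text{the path hits }I)$.*

*Proof.* By (5), $P_Iv_\nu=\mathbf E_\nu\sum_k1_{\xi_k\in I}x_{\xi_k}$. Since $x_\mu=v_\mu-u_{t(\mu)}=v_\mu-\mathbf E_\nu[v_{\xi_{k+1}}\mid\xi_k=\mu]$, this equals $\mathbf E_\nu\sum_k1_{\xi_k\in I}(v_{\xi_k}-v_{\xi_{k+1}})$, where the expectation is over the path and the $v$'s are vectors in $L_1$. The path is strictly decreasing in the basis order and $I$ is an interval, so the visits to $I$ are consecutive. The sum telescopes: if $\xi_a$ and $\xi_b$ are the first and last visits, then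
$$P_Iv_\nu=\mathbf E_\nu\big[1_{\text{hit}}\,(v_{\xi_a}-v_{\xi_{b+1}})\big],$$
and $\|v_{\xi_a}-v_{\xi_{b+1}}\|\le2$. $\square$

The second lemma is where the spreading pays. The chain of Section 3 would hit $n$ singletons in $n$ different steps; here $n$ late intervals are hit a bounded number of times on average.

**Lemma 6.** *Let $I_1<\dots<I_n$ be intervals of nodes, all in groups $\ge n$. For every node $\nu$,*
$$h(\nu):=\mathbf E_\nu\,\#\{i:\text{the path hits }I_i\}\le7 .$$

*Proof.* For the root, $h(0)=0$. Let $\nu\ne0$ and $m=\tau(\nu)$. If $m\ge1$, write $A_{t(\nu)}=\{\nu_1,\dots,\nu_r\}$ as in the definition of allowed sets. The starting node lies in at most one interval, so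
$$h(\nu)\le1+\frac1r\sum_{l=1}^rh(\nu_l) .\tag{6}$$

**Step 1. If $s(\nu)\ge n$, then $h(\nu)\le\frac52$.** In this case $r$ is large compared with $n$. If $m=0$, then $h(\nu)\le1$. Let $m\ge1$. Call $l$ *bad* if $\mathrm{cl}(\nu_l)$ meets at least two of the $I_i$. Since $\mathrm{cl}(\nu_1)<\mathrm{cl}(\nu_2)<\cdots$ in the basis order, for bad $l<l'$ the largest index $i$ met by $\mathrm{cl}(\nu_l)$ is at most the smallest index met by $\mathrm{cl}(\nu_{l'})$. A bad cluster has its smallest index strictly below its largest. So the smallest indices are distinct for distinct bad $l$, and all are at most $n-1$. Hence there are fewer than $n$ bad $l$. For the other $l$, $h(\nu_l)\le1$. For bad $l$, $h(\nu_l)\le m$, the number of non-root nodes on a path from the type-$(m-1)$ node $\nu_l$. By (6),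
$$h(\nu)\le1+1+\frac{nm}r\le2+\frac12,$$
because $n\le s(\nu)$, $m\le s(\nu_1)=s(\nu)$ and $r=2s(\nu)^2$.

**Step 2. If $s(\nu)<n$, then $h(\nu)\le7$, by induction on $m$.** If $m=0$, then $t(\nu)=s(\nu)<n$ and $h(\nu)=0$. Let $m\ge1$. Those $l$ with $t(\nu_l)<n$ have $h(\nu_l)=0$, since their clusters lie in groups $<n$. Those with $s(\nu_l)\ge n$ have $h(\nu_l)\le\frac52$ by Step 1. At most one $l$ has $s(\nu_l)<n\le t(\nu_l)$, since $t(\nu_l)<s(\nu_{l+1})$; for it $h(\nu_l)\le7$ by induction. As $r\ge2$, (6) gives $h(\nu)\le1+\frac52+\frac72=7$. $\square$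

## 7. Moving the flat parts into earlier groups

The basis expansion of $y\in X$ may involve enormous cancellation: $v_\nu$ has norm $1$ and coefficient sum $\tau(\nu)+1$. The next lemma replaces it by a decomposition without cancellation. In each group, starting from the last, the constant part of the coefficient function is handed down to the earlier groups. What stays is concentrated on a small set, where it cannot be cancelled.

**Lemma 7.** *Every $y\in X_T$ can be written $y=c\,v_0+\sum_{t\le T}u_ts_t$ with $s_t\in E_t:=\mathrm{span}\{1,p_1^t,\dots,p_{m_t}^t\}$ and $|c|+\sum_t\|s_t\|\le\frac{16}{15}\|y\|$.*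

*Proof.* Write $y=y'+u_Tf$ with $y'\in X_{T-1}$ and $f\in\mathrm{span}\{p_i^T-1\}$. Take $D\subset\Omega_T$ and $c_T$ from Lemma 3(b) for $f$. Put $s_T=f-c_T\in E_T$ and $y''=y'+c_Tu_T$. Since $u_T\in X_{T-1}$, also $y''\in X_{T-1}$, and $y=y''+u_Ts_T$. As $\mathbb Ef=0$, $f=s_T-\mathbb Es_T$ and $\|f\|\le2\|s_T\|$. Both $y''$ and $u_T$ are independent of $\Omega_T$, and $\|u_T\|=1$. Splitting the integral over $D^c$ and $D$,
$$\|y\|\ge\big(\|y''\|\,\mathbb P(D^c)-\mathbb E|s_T|1_{D^c}\big)+\big(\mathbb E|s_T|1_D-\|y''\|\,\mathbb P(D)\big).$$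
The right side equals $(1-2\mathbb P(D))\|y''\|+\|s_T\|-2\mathbb E|s_T|1_{D^c}$. Since $\mathbb P(D)\le\eta_T$ and $\mathbb E|s_T|1_{D^c}\le\eta_T\|f\|\le2\eta_T\|s_T\|$,
$$\|y\|\ge(1-2\eta_T)\|y''\|+(1-4\eta_T)\|s_T\|\ge(1-4\eta_T)\big(\|y''\|+\|s_T\|\big).$$
Repeat with $y''\in X_{T-1}$, down to $X_0=\mathrm{span}\{v_0\}$. This gives $\|y\|\ge\prod_{t\le T}(1-4\eta_t)\,(|c|+\sum_t\|s_t\|)$, and $\prod_t(1-4\eta_t)\ge1-4\sum_t\eta_t=1-\frac4{64}=\frac{15}{16}$. $\square$

## 8. The basis of $X$ is asymptotic $\ell_1$ with constant $22$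

Let $\varphi(n)=2+\sum_{t<n}m_t$, the position of the first basis vector of group $n$. Let $(z_i)_{i=1}^n$ be a normalized block basis of $(e_j)_{j\ge\varphi(n)}$, supported in intervals $I_1<\dots<I_n$ of nodes in groups $\ge n$. Let $y=\sum a_iz_i$; it lies in some $X_T$.

**Step 1. Split $y$ into centered parts and constants.** Decompose $y=cv_0+\sum_{t\le T}u_ts_t$ by Lemma 7. Put $\epsilon_t=\mathbb Es_t$ and $f_t=s_t-\epsilon_t\in\mathrm{span}\{p_i^t-1\}$. Then $|\epsilon_t|\le\|s_t\|$ and $\|f_t\|\le2\|s_t\|$. Since $P_{I_i}y=a_iz_i$ and $P_{I_i}v_0=0$,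
$$\sum_i|a_i|=\sum_i\|P_{I_i}y\|\le\sum_t\sum_i\|P_{I_i}(u_tf_t)\|+\sum_t|\epsilon_t|\sum_i\|P_{I_i}u_t\| .$$

**Step 2. The centered parts.** The vector $u_tf_t$ is a combination of the $x_{(t,i)}$ of group $t$. If $t<n$, all $P_{I_i}(u_tf_t)$ vanish. If $t\ge n$, then $P_{I_j}(u_tf_t)=u_tf_{t,j}$, where $f_{t,j}$ keeps only the terms of $f_t$ with $(t,i)\in I_j$, and $\|u_tf_{t,j}\|=\|f_{t,j}\|$. Now $\eta_t\le\frac1{128}$ and $n\eta_t\le t2^{-t-6}\le\frac1{128}$, so Lemma 4 applies and $\sum_j\|P_{I_j}(u_tf_t)\|\le3\|f_t\|\le6\|s_t\|$.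

**Step 3. The constants.** If $A_t=\{0\}$, then $u_t=v_0$ and $P_{I_i}u_t=0$. Otherwise $u_t$ is the average of the $v_\nu$, $\nu\in A_t$, and Lemmas 5 and 6 give
$$\sum_i\|P_{I_i}u_t\|\le\max_{\nu\in A_t}\sum_i2\,\mathbf P_\nu(\text{the path hits }I_i)=\max_{\nu\in A_t}2h(\nu)\le14 .$$

**Step 4. Collect.** Altogether
$$\sum_i|a_i|\le\sum_t(6+14)\|s_t\|\le20\cdot\frac{16}{15}\|y\|=\frac{64}3\|y\|\le22\,\Big\|\sum_ia_iz_i\Big\| .$$
This is (1) with $C=22$.

## 9. $X$ does not embed into an $\ell_1$-sum of finite-dimensional spaces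

Suppose that $W=(\sum F_n)_{\ell_1}$ with $\dim F_n<\infty$, and that $T:X\to W$ is linear with $\|x\|\le\|Tx\|\le R\|x\|$ for all $x$ (any isomorphic embedding can be scaled to this form). Let $Q_q$ be the projection of $W$ onto the first $q$ summands, $Q_0=0$.

**Step 1. In some group over a given set $A$ there is a node whose image nearly avoids the first $q$ summands.** We claim: *let $A$ be $\{0\}$ or an allowed set, let $q\ge0$ and $g$ be integers, and let $\varepsilon>0$. There is a node $\mu=(t,i)$ with $t>g$, $A_t=A$ and $\|Q_qTx_\mu\|\le\varepsilon$.*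

The vectors $Q_qTx_\mu$ all lie in the ball of radius $2R$ of a fixed finite-dimensional space. Cover this ball by $N_0$ sets of diameter at most $\varepsilon/2$. Choose $t>g$ with $A_t=A$, $N_0\eta_t\le1$ and $R\eta_t\le\varepsilon/2$; this is possible because $A$ is used infinitely often. One of the $N_0$ sets contains $Q_qTx_{(t,i)}$ for all $i$ in a set $A'$ with $|A'|\ge m_t/N_0\ge\eta_tm_t$. By Lemma 3(a) and $\|u_t\|=1$,
$$\Big\|\frac1{|A'|}\sum_{i\in A'}x_{(t,i)}\Big\|=\Big\|\frac1{|A'|}\sum_{i\in A'}p_i^t-1\Big\|\le\eta_t .$$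
So the average of the vectors $Q_qTx_{(t,i)}$, $i\in A'$, has norm at most $R\eta_t\le\varepsilon/2$. Each of them is within $\varepsilon/2$ of this average, hence has norm at most $\varepsilon$.

**Step 2. Build a whole cluster with almost disjoint images.** Fix $M\in\mathbb N$ and let $\varepsilon=\frac18$. A *selection* is a finite sequence of nodes $\mu_1,\mu_2,\dots$ in strictly increasing groups with integers $0=q_0<q_1<\cdots$ such that
$$\|Q_{q_{k-1}}Tx_{\mu_k}\|\le\varepsilon,\qquad\|(I-Q_{q_k})Tx_{\mu_k}\|\le\varepsilon .\tag{7}$$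
A selection can be prolonged over any set $A$ as in Step 1, and beyond any group: Step 1 provides the next node, and then its $q_k$ is taken large enough, since tails in $W$ tend to $0$. We claim, for $0\le m\le M$: *every selection (also the empty one) and every $g\ge M$ admit a continuation using only groups $>g$ that ends with a type-$m$ node $\nu$ whose cluster is exactly the set of nodes chosen in this continuation.*

We use induction on $m$. For $m=0$, prolong once over $A=\{0\}$. For $m\ge1$, first produce in this way a type-$(m-1)$ node $\nu_1$. Its start $s(\nu_1)$ is now known; put $r=2s(\nu_1)^2$. Then produce type-$(m-1)$ nodes $\nu_2,\dots,\nu_r$ one after another, each continuation using only groups beyond those used before. The cluster of $\nu_{l+1}$ consists of the nodes of its own continuation, so $t(\nu_l)<s(\nu_{l+1})$. Also $m\le M\le g<s(\nu_1)$. Hence $\{\nu_1,\dots,\nu_r\}$ is allowed of rank $m$. Prolong once over this set, beyond all groups used. The new node $\nu$ has type $m$ and cluster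 $\{\nu\}\cup\bigcup_l\mathrm{cl}(\nu_l)$, which is the set of all nodes chosen.

**Step 3. Compare norms.** Start from the empty selection with $m=M$. We get a type-$M$ node $\nu$ with $\mathrm{cl}(\nu)=\{\mu_1,\dots,\mu_N\}$ satisfying (7). The vectors $y_k=(Q_{q_k}-Q_{q_{k-1}})Tx_{\mu_k}$ have disjoint supports in $W$, and $\|Tx_{\mu_k}-y_k\|\le2\varepsilon$. For $b_k\ge0$,
$$\Big\|\sum b_kTx_{\mu_k}\Big\|\ge\sum b_k\|y_k\|-2\varepsilon\sum b_k\ge\sum b_k\big(\|Tx_{\mu_k}\|-4\varepsilon\big)\ge\frac12\sum b_k,$$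
since $\|Tx_{\mu_k}\|\ge\|x_{\mu_k}\|\ge1$. Take $b_k=G(\nu,\mu_k)$. The path from $\nu$ stays in $\mathrm{cl}(\nu)\cup\{0\}$, so (5) gives $\sum b_kx_{\mu_k}=v_\nu-v_0$ and $\sum b_k=M+1$. Therefore
$$2R\ge\|T(v_\nu-v_0)\|\ge\frac12(M+1).$$
As $M$ was arbitrary, this is a contradiction. With Section 8 this proves Theorem 2; the statement about $\ell_1$ is the case $F_n=\mathbb R$. $\square$

**Remark.** The failure is not caused by failure of the Radon–Nikodým property, because an asymptotic $\ell_1$ basis is boundedly complete. Suppose the partial sums of $\sum a_ie_i$ are bounded by $B$ but not Cauchy. Then for some $\delta>0$ and every $N$ there are $N<N'<N''$ such that the sum over $(N',N'']$ has norm at least $\delta$. So the sum over $(N,N']$ or over $(N,N'']$ has norm at least $\delta/2$. Repeating this from the endpoint reached, we find beyond $\varphi(n)$, for every $n$, $n$ adjacent blocks of norm at least $\delta/2$. Their total sum has norm at most $2B$, so (1) gives $n\delta/2\le2BC$, which is false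 for large $n$. A space with a boundedly complete basis is isomorphic to a separable dual space, and separable dual spaces have the Radon–Nikodým property.
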